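\title{Polarizable Carnot groups are of Heisenberg type}

\begin{abstract}
A Carnot group of homogeneous dimension $Q>2$ is polarizable if the quasi-norm $u^{1/(2-Q)}$ built from the fundamental solution $u$ of the sub-Laplacian is horizontally $\infty$-harmonic away from the identity. We prove that a non-abelian Carnot group is polarizable if and only if it is of Heisenberg type. The $\infty$-Laplace equation alone forces the group to have step two and determines the fourth-order jet of the quasi-norm along the horizontal plane. The Laplace equation then becomes an elliptic matrix equation on the horizontal unit sphere whose only solutions are constants.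
\end{abstract}

\section{Introduction}\label{sec:intro}

On $\mathbb R^n$, $n\ge3$, the fundamental solution $u$ of the Laplacian is a multiple of $|x|^{2-n}$, so the Euclidean norm is recovered from it, up to a constant factor, as $N=u^{1/(2-n)}$. The length of $\nabla N$ is constant, and the gradient lines of $N$ are the rays from the origin on which polar coordinates are built. This paper determines the Carnot groups on which the norm recovered from the fundamental solution has the analogous property.

\subsection{The question}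

A \emph{Carnot group} is a connected, simply connected nilpotent Lie group $\mathbb G$ whose Lie algebra is stratified:
\[
\mathfrak g=\mathfrak v_1\oplus\dots\oplus\mathfrak v_\iota,\qquad [\mathfrak v_1,\mathfrak v_j]=\mathfrak v_{j+1}\ \ (1\le j<\iota),\qquad [\mathfrak v_1,\mathfrak v_\iota]=0,\qquad \mathfrak v_\iota\ne0 .
\]
The integer $\iota$ is the \emph{step} and $Q=\sum_j j\dim\mathfrak v_j$ is the \emph{homogeneous dimension}. The identity element is written $0$. The \emph{dilations} are the automorphisms $\delta_\lambda\exp(\sum_jY_j)=\exp(\sum_j\lambda^jY_j)$ for $Y_j\in\mathfrak v_j$ and $\lambda>0$, and a function $f$ is \emph{homogeneous of degree $d$} if $f\circ\delta_\lambda=\lambda^df$. Each $Y\in\mathfrak g$ acts as the left-invariant vector field $(Yf)(g)=\frac{d}{dt}\big|_{t=0}f(g\exp tY)$. We fix an inner product on the horizontal layer $\mathfrak v_1$ and an orthonormal basis $X_1,\dots,X_m$ of $\mathfrak v_1$. The horizontal gradient, the sub-Laplacian and the horizontal $\infty$-Laplacian are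
\[
\nabla_0f=\sum_{i}(X_if)X_i,\qquad \mathcal Lf=\sum_iX_i^2f,\qquad \mathcal L_\infty f=\sum_{i,j}(X_if)(X_jf)(X_iX_jf).
\]

Let $Q>2$. By a result of Folland, $\mathcal L$ has a fundamental solution $u$ that is positive and finite on $\mathbb G\setminus\{0\}$ and homogeneous of degree $2-Q$. Here ``fundamental solution'' means that the locally integrable function $u$ satisfies $\mathcal Lu=c_0\boldsymbol\delta$ in the sense of distributions, where $\boldsymbol\delta$ is the Dirac mass at $0$ and $c_0\ne0$. The function $\mathbf N_u=u^{1/(2-Q)}$ is positive off $0$ and homogeneous of degree one. The group $\mathbb G$ is \emph{polarizable} if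
\[
\mathcal L_\infty\mathbf N_u=0\quad\text{on }\mathbb G\setminus\{0\}.
\]

To see what this condition measures, differentiate $|\nabla_0N|^2=\sum_j(X_jN)^2$ along the field $\nabla_0N$:
\begin{equation}\label{eq:first-integral}
(\nabla_0N)\,|\nabla_0N|^2=2\sum_{i,j}(X_iN)(X_jN)(X_iX_jN)=2\mathcal L_\infty N .
\end{equation}
So $\mathcal L_\infty N=0$ says that $|\nabla_0N|$ is constant along the integral curves of $\nabla_0N$. These curves are horizontal, that is, tangent to the span of $X_1,\dots,X_m$, and Lemma~\ref{lem:radial} shows that those on which $\nabla_0N\neq0$ run from $0$ to infinity at constant speed when parametrized by the value of $N$. They replace the Euclidean rays, a role that the orbits of the dilations cannot play because they are in general not horizontal.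

The group $\mathbb R^n$ is polarizable, since $|\nabla|x||=1$. A second family lives in step two. A Carnot group with $\mathfrak g=\mathfrak v_1\oplus\mathfrak v_2$ of step two is \emph{of H-type} (Heisenberg type) if there is an inner product on $\mathfrak g$ that extends the given one on $\mathfrak v_1$, makes $\mathfrak v_1\perp\mathfrak v_2$, and is such that for every $Z\in\mathfrak v_2$ the map $J_Z:\mathfrak v_1\to\mathfrak v_1$ defined by $\langle J_ZX,Y\rangle=\langle Z,[X,Y]\rangle$ satisfies $J_Z^2=-|Z|^2\,\mathrm{Id}$. A group whose step is not two is, by convention, not of H-type. Since $J_Z$ is skew, $J_Z^2=-J_Z^TJ_Z$, and by polarization the H-type condition is equivalent to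
\begin{equation}\label{eq:isotropy}
|J_ZX|=|Z|\,|X|\qquad\text{for all }X\in\mathfrak v_1,\ Z\in\mathfrak v_2 .
\end{equation}
The number $|J_ZX|=\max_{|Y|=1}\langle Z,[X,Y]\rangle$ measures how efficiently brackets with $X$ produce the direction $Z$, so \eqref{eq:isotropy} is an isotropy condition: all horizontal directions are equally efficient for all vertical ones. The basic example is the Heisenberg group, with $m=2$, $[X_1,X_2]=Z$ and $|Z|=1$, where $J_Z$ is a rotation by a right angle.

The question, posed in \cite{Tyson}, is whether there are non-abelian polarizable groups that are not of H-type. One expects rigidity, because polarizability imposes two equations on one function. Indeed, for any smooth positive $N$ the chain rule gives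
\begin{equation}\label{eq:chain}
\mathcal L\big(N^{2-Q}\big)=(2-Q)N^{-Q}\big[N\mathcal LN-(Q-1)|\nabla_0N|^2\big],
\end{equation}
so $N=\mathbf N_u$ always satisfies $N\mathcal LN=(Q-1)|\nabla_0N|^2$, and $\mathcal L_\infty N=0$ is a second equation. On $\mathbb R^n$ and on H-type groups, isotropy allows a solution of both that depends only on the lengths of the horizontal and vertical coordinates. Without isotropy there is no visible reason for a common solution, and in fact there is none.

\subsection{Results}

\begin{theorem}\label{thm:main}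
Every non-abelian polarizable Carnot group is of H-type. In particular it has step two.
\end{theorem}

The next theorem separates the roles of the two equations. No symmetry of $N$ is assumed. Let $\pi:\mathbb G\to\mathfrak v_1$ send $\exp Y$ to the $\mathfrak v_1$-component of $Y$.

\begin{theorem}\label{thm:rigid}
Let $\mathbb G$ be a non-abelian Carnot group and let $N\in C^\infty(\mathbb G\setminus\{0\})$ be positive and homogeneous of degree one, with $\mathcal L_\infty N=0$ on $\mathbb G\setminus\{0\}$.
\begin{enumerate}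
\item[(A)] $\mathbb G$ has step two, and $[a,\mathfrak v_1]=\mathfrak v_2$ for all $a\in\mathfrak v_1\setminus\{0\}$. There is $c>0$ with $N(\exp x)=c|x|$ for $x\in\mathfrak v_1\setminus\{0\}$. Moreover $N(g)>c|\pi(g)|$ if $g\notin\exp\mathfrak v_1$, and $|\nabla_0N|\le c$ with equality exactly on $\exp(\mathfrak v_1\setminus\{0\})$.
\item[(B)] If in addition
\begin{equation}\label{eq:laplace}
N\mathcal LN=(Q-1)|\nabla_0N|^2
\end{equation}
in a neighborhood of $\exp(\mathfrak v_1\setminus\{0\})$, then $\mathbb G$ is of H-type.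
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} follows from (B). The fields $X_1,\dots,X_m$ generate $\mathfrak g$, so $\mathcal L$ is hypoelliptic by H\"ormander's theorem: a distribution $f$ is smooth on every open set where $\mathcal Lf$ is smooth. Hence $\mathbf N_u$ is smooth off $0$, and \eqref{eq:chain} gives \eqref{eq:laplace}.

Positivity and smoothness on all of $\mathbb G\setminus\{0\}$ are essential in (A): on every Carnot group the function $|\pi|$ is homogeneous of degree one and satisfies $\mathcal L_\infty|\pi|=0$ where $\pi\ne0$, by \eqref{eq:pi} below.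

The exponents $2$ and $\infty$ can be replaced by any two others. For $1<p<\infty$ let $\mathcal L_pf=\sum_iX_i(|\nabla_0f|^{p-2}X_if)$, and put
\[
h_p(N)=N^{(p-Q)/(p-1)}\ \ (1<p<\infty,\ p\ne Q),\qquad h_Q(N)=\log N,\qquad h_\infty(N)=N .
\]

\begin{theorem}\label{thm:p}
Let $\mathbb G$ be a non-abelian Carnot group and let $N\in C^\infty(\mathbb G\setminus\{0\})$ be positive and homogeneous of degree one. If $\mathcal L_ph_p(N)=0$ on $\{\nabla_0N\ne0\}$ for two different values $p\in(1,\infty]$, then $\mathbb G$ is of H-type.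
\end{theorem}

\begin{theorem}\label{thm:Htype}
Let $\mathbb G$ be of H-type and $K(\exp(x+z))=(|x|^4+16|z|^2)^{1/4}$ for $x\in\mathfrak v_1$, $z\in\mathfrak v_2$. Then $\mathcal L_\infty K=0$ and $K\mathcal LK=(Q-1)|\nabla_0K|^2$ on $\mathbb G\setminus\{0\}$, $\mathcal L_ph_p(K)=0$ on $\{\nabla_0K\ne0\}$ for $1<p<\infty$, and $\mathbf N_u$ is a constant multiple of $K$. Hence a non-abelian Carnot group is polarizable if and only if it is of H-type.
\end{theorem}

\subsection{Plan of the proof}

Nothing is known about $N$ in advance, so the first task is to find a set on which it can be computed. This set is the horizontal plane $\exp\mathfrak v_1$. In Section~\ref{sec:plane} a comparison with Euclidean cones gives $N=c|\pi|$ there, and $|\nabla_0N|$ is shown to attain its maximum exactly there. Section~\ref{sec:T} studies the difference $T$ between the generator of the dilations and the renormalized gradient field. It vanishes on the horizontal plane and preserves $|\nabla_0N|$, so no orbit can converge to the plane, and the linearization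 of $T$ has only purely imaginary eigenvalues. This yields $[a,\mathfrak v_{j-1}]=\mathfrak v_j$ for all $a\ne0$, which a degree argument shows to be impossible in step three or more. In step two the same spectral fact fixes the vertical Hessian of $N$ along the plane, and $\mathcal L_\infty N=0$ fixes the terms of order three and four (Section~\ref{sec:jet}). Inserting them into \eqref{eq:laplace} produces an equation on the sphere $S^{m-1}$ that forces \eqref{eq:isotropy} (Section~\ref{sec:sphere}). Before the general proof, Section~\ref{sec:Htype} treats H-type groups and Section~\ref{sec:test} runs the argument on the smallest group that needs all of it.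

\section{Preliminaries}\label{sec:prelim}

\subsection{Calculus on Carnot groups}

The map $\exp:\mathfrak g\to\mathbb G$ is a diffeomorphism, and $\exp Y\exp Y'=\exp(Y+Y'+\frac12[Y,Y']+\cdots)$, a finite sum of iterated brackets. The commutator of the left-invariant fields $Y,Y'$ is the left-invariant field $[Y,Y']$. Tangent vectors are \emph{left-trivialized}: a vector at $g$ is identified with the unique $Y\in\mathfrak g$ whose field takes this value at $g$. Thus $\nabla_0f$ is both a vector field and a $\mathfrak v_1$-valued function, and a curve with constant velocity $a\in\mathfrak g$ has the form $s\mapsto g\exp(sa)$. If $\mathbb G$ is non-abelian, then $[\mathfrak v_1,\mathfrak v_1]\ne0$, so $m\ge2$ and $Q\ge4$.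

All brackets lie in $\mathfrak v_2\oplus\dots\oplus\mathfrak v_\iota$, so $\pi$ is a homomorphism onto $(\mathfrak v_1,+)$. Therefore, for $\varphi$ smooth on an open subset of $\mathfrak v_1$,
\begin{equation}\label{eq:pi}
X_i(\varphi\circ\pi)=(\partial_i\varphi)\circ\pi,\qquad Y(\varphi\circ\pi)=0\ \ \text{for }Y\in\mathfrak v_j,\ j\ge2,
\end{equation}
and if a curve $\gamma$ has horizontal velocity $a(s)\in\mathfrak v_1$, then $(\pi\circ\gamma)'=a$. Since $\delta_\lambda$ is an automorphism acting on $\mathfrak v_j$ by $\lambda^j$,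
\begin{equation}\label{eq:dil}
Y(f\circ\delta_\lambda)=\lambda^j(Yf)\circ\delta_\lambda\qquad(Y\in\mathfrak v_j),
\end{equation}
so $Y$ lowers the degree of homogeneity by $j$. The generator of the dilations is the \emph{Euler field} $E$, given by $(Ef)(g)=\frac d{dt}\big|_{t=0}f(\delta_{e^t}g)$; a function that is homogeneous of degree $d$ satisfies $Ef=df$.

Let $N\in C^\infty(\mathbb G\setminus\{0\})$ be positive and homogeneous of degree one, and set $N(0)=0$. Fix norms on the layers and let $\varrho(\exp\sum_jY_j)=\sum_j|Y_j|^{1/j}$. The quotient $N/\varrho$ is homogeneous of degree zero, and continuous and positive on the compact set $\{\varrho=1\}$, so it lies between two positive constants. Hence $N$ is continuous on $\mathbb G$ and \emph{proper}: the sets $\{N\le s\}$ are compact. A continuous function $f$ on $\mathbb G\setminus\{0\}$ that is homogeneous of degree $d$ satisfies $|f|\le CN^d$ with $C=\max_{\{N=1\}}|f|$.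

Throughout we write
\[
\psi=|\nabla_0N|^2,\qquad\Omega=\{\psi>0\},\qquad V=\frac{\nabla_0N}{\psi},\qquad W=NV,\qquad T=E-W\quad\text{on }\Omega .
\]
The function $\psi$ is homogeneous of degree zero. The normalizations are $VN=1$ and $WN=N=EN$, so $E$ and $W$ move $N$ at the same rate, and $T$ measures how far the gradient curves deviate from the orbits of the dilations. If $\mathcal L_\infty N=0$, then \eqref{eq:first-integral} and $E\psi=0$ give
\begin{equation}\label{eq:VT}
V\psi=0,\qquad T\psi=0\qquad\text{on }\Omega .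
\end{equation}

\subsection{The $p$-Laplacians}

\begin{lemma}\label{lem:p}
For $1<p<\infty$ there is a constant $c_p\ne0$ such that on $\Omega$
\[
\mathcal L_ph_p(N)=c_pN^{-Q}\psi^{(p-4)/2}\Big[\psi\big(N\mathcal LN-(Q-1)\psi\big)+(p-2)N\mathcal L_\infty N\Big].
\]
\end{lemma}

\begin{proof}
In both cases $p\neq Q$ and $p=Q$, $h_p'(N)$ is a nonzero constant times $N^{(1-Q)/(p-1)}$, so $|h_p'|^{p-2}h_p'=c_pN^{1-Q}$ with $c_p\ne0$. Since $\nabla_0h_p(N)=h_p'(N)\nabla_0N$, we have $\mathcal L_ph_p(N)=c_p\sum_iX_i\big(N^{1-Q}\psi^{(p-2)/2}X_iN\big)$. Differentiating the three factors gives $(1-Q)N^{-Q}\psi^{p/2}$, then $\frac{p-2}2N^{1-Q}\psi^{(p-4)/2}\cdot2\mathcal L_\infty N$ by \eqref{eq:first-integral}, and finally $N^{1-Q}\psi^{(p-2)/2}\mathcal LN$.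
\end{proof}

The bracket is affine in $p$, which reduces Theorem~\ref{thm:p} to Theorem~\ref{thm:rigid}.

\begin{proof}[Proof of Theorem~\ref{thm:p} from Theorem~\ref{thm:rigid}]
If the bracket vanishes on $\Omega$ for two finite values of $p$, subtraction gives $\mathcal L_\infty N=0$ on $\Omega$; if one of the two values is $\infty$, this is the hypothesis. In either case the bracket for a finite $p$ then gives \eqref{eq:laplace} on $\Omega$. Off $\Omega$ all $X_iN$ vanish, so $\mathcal L_\infty N=0$ on $\mathbb G\setminus\{0\}$. By (A), the open set $\Omega$ contains $\exp(\mathfrak v_1\setminus\{0\})$, and (B) applies.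
\end{proof}

\subsection{Coordinates in step two}\label{ssec:step2}

Let $\iota=2$, let $Z_1,\dots,Z_k$ be a basis of $\mathfrak v_2$, so $Q=m+2k$, and use the coordinates $(x,z)\in\mathfrak v_1\times\mathbb R^k$ for $\exp(x+\sum_\kappa z_\kappa Z_\kappa)$. Then $\pi(x,z)=x$ and $\delta_\lambda(x,z)=(\lambda x,\lambda^2z)$. Define skew maps $J_\kappa$ by $[x,y]=\sum_\kappa\langle J_\kappa x,y\rangle Z_\kappa$, put $J_\eta=\sum_\kappa\eta_\kappa J_\kappa$ for $\eta\in\mathbb R^k$, and let $\Gamma(x)$ be the Gram matrix
\[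
\Gamma(x)_{\kappa\lambda}=\langle J_\kappa x,J_\lambda x\rangle,\qquad \eta^T\Gamma(x)\eta=|J_\eta x|^2 .
\]
We write $r=|x|$, $\hat x=x/r$ and $\partial_\kappa=\partial/\partial z_\kappa$. The group law $\exp(x+z)\exp(y)=\exp(x+y+z+\frac12[x,y])$ gives $X_i=\partial_{x_i}+\frac12\sum_\kappa\langle J_\kappa x,X_i\rangle\partial_\kappa$ and $Z_\kappa=\partial_\kappa$. Therefore
\begin{align}
\nabla_0f&=\nabla_xf+Df,\qquad Df=\tfrac12\sum_\kappa(\partial_\kappa f)\,J_\kappa x,\label{eq:grad2}\\
\mathcal Lf&=\Delta_xf+\sum_\kappa\langle J_\kappa x,\nabla_x\partial_\kappa f\rangle+\mathcal Af,\qquad \mathcal Af=\tfrac14\sum_{\kappa,\lambda}\Gamma_{\kappa\lambda}\,\partial_\kappa\partial_\lambda f;\label{eq:lap2}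
\end{align}
no first-order term appears in \eqref{eq:lap2} because $\langle J_\kappa X_i,X_i\rangle=0$. The Euler field has coordinates $(x,2z)$, and a horizontal vector $w\in\mathfrak v_1$ at $(x,z)$ has coordinates $\big(w,(\frac12\langle J_\kappa x,w\rangle)_\kappa\big)$. So $E$ is horizontal only where $z=0$, and $T$ has the coordinates
\begin{equation}\label{eq:Tcoord}
T_x=x-\frac N\psi\nabla_0N,\qquad T_{z_\kappa}=2z_\kappa-\frac N{2\psi}\langle J_\kappa x,\nabla_0N\rangle .
\end{equation}

For $f$ smooth near $\{z=0,\ x\ne0\}$, let $f_j$ be its \emph{part of order $j$}: the homogeneous polynomial of degree $j$ in $z$, with coefficients smooth in $x\ne0$, in the Taylor expansion of $f(x,\cdot)$ at $z=0$. Then $(ff')_j=\sum_{i+i'=j}f_if'_{i'}$, derivatives in $x$ preserve the order, and each derivative in $z$ lowers it by one. Thus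
\begin{equation}\label{eq:orders}
(\nabla_0f)_j=\nabla_xf_j+Df_{j+1},\qquad\langle\hat x,(\nabla_0f)_j\rangle=\partial_rf_j,
\end{equation}
the second because $J_\kappa x\perp x$. If $f$ is homogeneous of degree $d$, then $f_j(\lambda x,\lambda^2z)=\lambda^df_j(x,z)$, so $f_j$ has degree $d-2j$ in $x$ alone. In particular
\begin{equation}\label{eq:radial}
\partial_rN_j=(1-2j)N_j/r,\qquad\partial_r\psi_j=-2j\,\psi_j/r .
\end{equation}

\section{Groups of H-type}\label{sec:Htype}

\begin{proof}[Proof of Theorem~\ref{thm:Htype}]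
Take $Z_1,\dots,Z_k$ orthonormal. Then $J_\kappa=J_{Z_\kappa}$, and \eqref{eq:isotropy} says $\Gamma=|x|^2I$. Put $f=|x|^4+16|z|^2$, so $K=f^{1/4}$. By \eqref{eq:grad2}, \eqref{eq:lap2} and $J_zx\perp x$,
\begin{gather*}
\nabla_0f=4|x|^2x+16J_zx,\qquad|\nabla_0f|^2=16|x|^6+256|z|^2|x|^2=16|x|^2f,\\
\mathcal Lf=4(m+2)|x|^2+\tfrac14|x|^2\cdot32k=4(Q+2)|x|^2 .
\end{gather*}
With $\beta=(2-Q)/4$ we get, off $0$,
\[
\mathcal Lf^\beta=\beta f^{\beta-1}\mathcal Lf+\beta(\beta-1)f^{\beta-2}|\nabla_0f|^2=\beta f^{\beta-1}|x|^2\big[4(Q+2)+16(\beta-1)\big]=0 .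
\]
So $\mathcal LK^{2-Q}=0$ off $0$, and \eqref{eq:chain} gives $K\mathcal LK=(Q-1)|\nabla_0K|^2$. Next, $\nabla_0K=\frac14f^{-3/4}\nabla_0f$, so $|\nabla_0K|^2=|x|^2f^{-1/2}$, and since $\nabla_0|x|^2=2x$,
\[
\big\langle\nabla_0f,\nabla_0(|x|^2f^{-1/2})\big\rangle=8|x|^4f^{-1/2}-\tfrac12|x|^2f^{-3/2}\cdot16|x|^2f=0 .
\]
By \eqref{eq:first-integral}, $\mathcal L_\infty K=0$, and Lemma~\ref{lem:p} gives $\mathcal L_ph_p(K)=0$ on $\{\nabla_0K\ne0\}$.

It remains to identify $\mathbf N_u$. Distributions are paired using Lebesgue measure $dx\,dz$, which $\delta_\lambda$ scales by $\lambda^Q$ and for which the $X_i$ are divergence free, so $\langle\mathcal LS,\varphi\rangle=\langle S,\mathcal L\varphi\rangle$. The integral of $K^{2-Q}$ over $\{2^{-j-1}<K\le2^{-j}\}$ is proportional to $2^{-2j}$, so $K^{2-Q}$ is locally integrable. The distribution $S=\mathcal LK^{2-Q}$ is supported at $0$, and by \eqref{eq:dil} and a change of variables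
\[
\langle S,\varphi\circ\delta_\lambda\rangle=\lambda^2\int K^{2-Q}\,(\mathcal L\varphi)\circ\delta_\lambda=\lambda^2\lambda^{-Q}\lambda^{Q-2}\int K^{2-Q}\mathcal L\varphi=\langle S,\varphi\rangle .
\]
A distribution supported at $0$ is a finite combination of the functionals $\varphi\mapsto\partial_x^\mu\partial_z^{\mu'}\varphi(0)$. These are linearly independent and are multiplied by $\lambda^{|\mu|+2|\mu'|}$ when $\varphi$ is replaced by $\varphi\circ\delta_\lambda$. Hence $S=c'\boldsymbol\delta$. The function $K^{2-Q}-(c'/c_0)u$ is then annihilated by $\mathcal L$ on all of $\mathbb G$, so it is smooth by hypoellipticity. It is bounded near $0$ and homogeneous of negative degree, so it vanishes. Thus $\mathbf N_u$ is a constant multiple of $K$, and $\mathbb G$ is polarizable. The converse is Theorem~\ref{thm:main}.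
\end{proof}

\begin{example}\label{ex:T}
For $N=K$ we have $\psi=|x|^2f^{-1/2}\le1$ with equality exactly when $z=0$, $\Omega=\{x\ne0\}$, and $W=\nabla_0f/(4|x|^2)=x+4J_zx/|x|^2$. By \eqref{eq:Tcoord},
\[
T_x=-4J_zx/|x|^2,\qquad T_{z_\kappa}=2z_\kappa-\tfrac12\cdot4\langle J_\kappa x,J_zx\rangle/|x|^2=0 .
\]
The flow of $T$ fixes $z$ and rotates $x$. It is stationary on the plane $z=0$, and the linearization of $T$ at $(a,0)$ with $|a|=1$ is the nilpotent map $(x,z)\mapsto(-4J_za,0)$. Sections~\ref{sec:plane} and~\ref{sec:T} recover enough of this picture from $\mathcal L_\infty N=0$ alone.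
\end{example}

\section{A test case}\label{sec:test}

For $\alpha>0$ let $\mathbb G_\alpha$ have $m=4$, $k=1$ and, up to antisymmetry, the nonzero brackets $[X_1,X_2]=Z_1$, $[X_3,X_4]=\alpha Z_1$. Then $Q=6$ and, with $J=J_1$,
\[
\Gamma(x)=|Jx|^2=x_1^2+x_2^2+\alpha^2(x_3^2+x_4^2).
\]
By \eqref{eq:isotropy}, $\mathbb G_\alpha$ is of H-type only if $\Gamma$ is a multiple of $|x|^2$, that is, only if $\alpha=1$. No group of smaller dimension needs part (B). If $m=2$, then $k=1$ and $|Jx|$ is a multiple of $|x|$, so the group is of H-type after scaling $Z_1$. If $m=3$, every skew map $J_\eta$ has a kernel vector $a\ne0$, and $[a,\mathfrak v_1]\ne\mathfrak v_2$ contradicts (A).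

Suppose $N$ on $\mathbb G_\alpha$ satisfies $\mathcal L_\infty N=0$ and \eqref{eq:laplace}. We show $\alpha=1$, borrowing two global facts that are proved below: after scaling, $N_0=r$ and $N_1=0$ (Proposition~\ref{prop:plane}), and the linearization of $T$ at $(a,0)$, $|a|=1$, has no nonzero real eigenvalue (Proposition~\ref{prop:imag}).

Write $N_2=\frac12h(x)z^2$. By \eqref{eq:orders}, $(\nabla_0N)_0=\hat x$ and $(\nabla_0N)_1=\frac12hz\,Jx$, and the radial component of $(\nabla_0N)_2$ is $\partial_rN_2=-\frac32hz^2/r$. Hence $\psi_0=1$, $\psi_1=0$ and $\psi_2=\sigma z^2$ with $\sigma=-3h/r+\frac14\Gamma h^2$. Then $(\nabla_0\psi)_0=0$, $(\nabla_0\psi)_1=\sigma z\,Jx$, and the radial component of $(\nabla_0\psi)_2$ is $-4\sigma z^2/r$. The part of order two of $\langle\nabla_0N,\nabla_0\psi\rangle=0$ reads $-4\sigma/r+\frac12\Gamma h\sigma=0$. On $r=1$ put $\theta=\Gamma h$; then $\Gamma\sigma=\frac14\theta(\theta-12)$, and the equation becomes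
\[
\theta(\theta-8)(\theta-12)=0 .
\]
So the formal expansion leaves three possibilities. The root $\theta=0$ is realized by $|\pi|=r$, the root $\theta=8$ by $K=r+4z^2/r^3-24z^4/r^7+\cdots$ when $\alpha=1$, and at $\theta=12$, as at $\theta=0$, one has $\psi_2=0$. Global information is needed to choose. By \eqref{eq:Tcoord}, on $r=1$ we have $T_z=(2-\frac14\theta)z+O(z^2)$, and $T$ vanishes on $z=0$, so $2-\frac14\theta\in\{2,0,-1\}$ is an eigenvalue of the linearization. Only $\theta=8$ is allowed. By homogeneity,
\[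
N_2=\frac{4z^2}{r\Gamma},\qquad\text{and }\ \psi_2=-2N_2\ \text{ on }r=1 .
\]
The same expansion carried two orders further, which Proposition~\ref{prop:jet} does for all $k$ at once, gives $N_3=0$ and $N_4=-\frac32N_2^2-\frac18|\nabla_SN_2|^2$ on $r=1$, where $\nabla_S$ is the gradient along the unit sphere of $\mathfrak v_1$.

Now use \eqref{eq:laplace}. By \eqref{eq:lap2}, $(\mathcal LN)_0=3+\frac14\theta=5$ on $r=1$, so order zero gives nothing new. Order two reads $\Delta_xN_2+\frac14\Gamma\partial_z^2N_4+5N_2=5\psi_2=-10N_2$. Evaluate at $x=X_1$, where $\Gamma=1$ and $\nabla_S\Gamma=0$. There $N_2=4z^2$, $N_4=-24z^4$ and $\frac14\Gamma\partial_z^2N_4=-72z^2$. Along the four coordinate lines through $X_1$, the function $1/(r\Gamma)$ equals $(1+t)^{-3}$, then $(1+t^2)^{-3/2}$, and twice $(1+t^2)^{-1/2}(1+\alpha^2t^2)^{-1}$, so its Laplacian is $12-3-2(1+2\alpha^2)=7-4\alpha^2$. The equation becomes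
\[
0=\big[4(7-4\alpha^2)-72+60\big]z^2=16(1-\alpha^2)z^2,
\]
and $\alpha=1$. In general no distinguished point is available, and evaluation at $X_1$ is replaced by integration over the sphere.

\section{The quasi-norm on the horizontal plane}\label{sec:plane}

From here to the end of Section~\ref{sec:jet}, $\mathbb G$ and $N$ are as in Theorem~\ref{thm:rigid} and only $\mathcal L_\infty N=0$ is assumed.

\subsection{Radial curves}

\begin{lemma}\label{lem:radial}
Let $g\in\Omega$, $s_0=N(g)$, and let $\gamma=\gamma_g$ solve $\gamma'=V(\gamma)$, $\gamma(s_0)=g$. Then $\gamma$ is defined on $(0,\infty)$, $N(\gamma(s))=s$, $\psi(\gamma(s))=\psi(g)$, $|(\pi\circ\gamma)'|=\psi(g)^{-1/2}$, and $\gamma(s)\to0$ as $s\to0$. If the velocity of $\gamma$ on $(0,s_0]$ is a constant $a\in\mathfrak v_1$, then $g=\exp(s_0a)$.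
\end{lemma}

\begin{proof}
The identities for $N$ and $\psi$ follow from $VN=1$ and $V\psi=0$, and $|V|=\psi^{-1/2}$. While $s$ stays in $[s_1,s_2]\subset(0,\infty)$, the curve stays in $\{s_1\le N\le s_2,\ \psi=\psi(g)\}$, a compact subset of $\Omega$. A maximal integral curve that is defined on a shorter interval than $(0,\infty)$ would have to leave such a set, so $\gamma$ is defined on $(0,\infty)$. As $N$ is comparable to $\varrho$, $N(\gamma(s))\to0$ forces $\gamma(s)\to0$. If the velocity is $a$, then $\gamma(s)=g\exp((s-s_0)a)$, and $s\to0$ gives $0=g\exp(-s_0a)$.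
\end{proof}

The function $\psi$ attains its maximum, and we want to know where. At a critical point of $\psi$, the differential of $N$ along the radial curve obeys a triangular linear system, and homogeneity supplies the conditions at infinity that make its vertical part vanish.

\begin{lemma}\label{lem:critical}
If $g\in\Omega$ and $d\psi(g)=0$, then $g\in\exp\mathfrak v_1$.
\end{lemma}

\begin{proof}
Let $\gamma=\gamma_g$ and let $\Phi_t$ be the flow of $V$. For each $t>-s_0$, $\Phi_t$ is a diffeomorphism near $g$ with $\psi\circ\Phi_t=\psi$, so $d\psi=0$ at $\Phi_t(g)$, that is, along $\gamma$. Let $a(s)=V(\gamma(s))\in\mathfrak v_1$ and $p_s(Y)=(YN)(\gamma(s))$ for $Y\in\mathfrak g$. Using $X_iY=YX_i+[X_i,Y]$,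
\[
\frac d{ds}p_s(Y)=\frac1\psi\sum_i(X_iN)(X_iYN)=\frac{Y\psi}{2\psi}+\frac1\psi\sum_i(X_iN)\,[X_i,Y]N=p_s([a(s),Y]).
\]
For $Y\in\mathfrak v_j$ the function $YN$ is homogeneous of degree $1-j$, so $|p_s(Y)|\le C_Ys^{1-j}$. We show $p_s|_{\mathfrak v_j}\equiv0$ for $j=\iota,\dots,2$ by descending induction, with $\mathfrak v_{\iota+1}=0$. If $p_s|_{\mathfrak v_{j+1}}\equiv0$, then $p_s|_{\mathfrak v_j}$ does not depend on $s$, and it tends to $0$ as $s\to\infty$ because $j\ge2$; so it vanishes. One more step shows that $p_s|_{\mathfrak v_1}$, which is $\nabla_0N(\gamma(s))$, is constant. As $\psi$ is constant on $\gamma$, so is $a$, and Lemma~\ref{lem:radial} gives $g=\exp(s_0a)$.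
\end{proof}

\subsection{Comparison with cones}

To compute $N$ on $\exp\mathfrak v_1$ we push it down to the Euclidean space $\mathfrak v_1$, where the cones $y\mapsto A-b|y-x|$ solve the $\infty$-Laplace equation. Minimizing over the fibers of $\pi$ is the right operation, because a test function that touches the minimum from below lifts to one that touches $N$ from below. Let
\[
\nu(x)=\min\{N(g):\pi(g)=x\},\qquad x\in\mathfrak v_1 .
\]
The minimum exists because $N$ is proper. The function $\nu$ is homogeneous of degree one because $\pi\circ\delta_\lambda=\lambda\pi$, it is positive for $x\ne0$, and $N\ge\nu\circ\pi$. It is lower semicontinuous: if $x_n\to x$ and $\nu(x_n)\to A<\infty$, minimizers $g_n$ over $x_n$ have a limit point $g$ with $\pi(g)=x$ and $N(g)=A$, so $\nu(x)\le A$.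

\begin{lemma}\label{lem:cone}
There is $c>0$ with $\nu(x)=c|x|$ for all $x\in\mathfrak v_1$.
\end{lemma}

\begin{proof}
Fix $x\ne0$, $R=|x|$, $b=\nu(x)/R>0$, and let $B$ be the open ball of radius $R$ around $x$; the origin lies on $\partial B$. We claim
\begin{equation}\label{eq:cone}
\nu(y)\ge\nu(x)-b|y-x|\qquad(y\in B).
\end{equation}
The cone on the right solves the equation exactly, and a contradiction needs a strict inequality, so we bend it. For $\varepsilon>0$ let $\varphi(y)=\chi(|y-x|)$ with $\chi(\rho)=\nu(x)-b\rho-\varepsilon(2R\rho-\rho^2)$. On $(0,R)$ we have $\chi'<0$ and $\chi''=2\varepsilon$. On $B\setminus\{x\}$ the function $\varphi$ is smooth, $\nabla\varphi$ is radial about $x$, and $\langle\operatorname{Hess}\varphi\,\nabla\varphi,\nabla\varphi\rangle=\chi'^2\chi''>0$. Also $\nu-\varphi=0$ at $x$, and $\nu-\varphi\ge\varepsilon R^2>0$ on $\partial B$.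

Suppose $\nu-\varphi$ is negative somewhere on $\overline B$. By lower semicontinuity it attains its minimum over $\overline B$, at a point $y_0\in B\setminus\{x\}$. Choose $g_0$ with $\pi(g_0)=y_0$ and $N(g_0)=\nu(y_0)$; then $g_0\ne0$ because $y_0\ne0$. Near $g_0$ we have $N-\varphi\circ\pi\ge(\nu-\varphi)\circ\pi\ge(\nu-\varphi)(y_0)$ with equality at $g_0$, so $N-\varphi\circ\pi$ has a local minimum there. By \eqref{eq:pi}, $\nabla_0N(g_0)=\nabla\varphi(y_0)=:\beta=\sum_i\beta_iX_i$. The curve $t\mapsto g_0\exp(t\beta)$ projects to the line $y_0+t\beta$, and the second derivative of $N-\varphi\circ\pi$ along it at $t=0$ gives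
\[
0\le\sum_{i,j}\beta_i\beta_jX_iX_jN(g_0)-\langle\operatorname{Hess}\varphi(y_0)\beta,\beta\rangle=\mathcal L_\infty N(g_0)-\chi'^2\chi''<0 .
\]
This contradiction shows $\nu\ge\varphi$ on $\overline B$, and $\varepsilon\to0$ gives \eqref{eq:cone}.

Now let the apex of the cone recede to infinity. Let $\omega,\omega'$ be unit vectors at an angle $\vartheta<\pi/2$, and take $x=R\omega$, so $b=\nu(\omega)$. Since $|R\omega-\omega'|^2=R^2-2R\cos\vartheta+1$, the point $\omega'$ lies in $B$ for large $R$, and $R-|R\omega-\omega'|\to\cos\vartheta$ as $R\to\infty$. So \eqref{eq:cone} gives $\nu(\omega')\ge\nu(\omega)\cos\vartheta$. As $m\ge2$, any two unit vectors $\omega,\omega'$ are joined by a great arc, of length $\vartheta\le\pi$. Cutting it into $n\ge3$ equal pieces gives $\nu(\omega')\ge\nu(\omega)\cos^n(\vartheta/n)\to\nu(\omega)$. By symmetry $\nu$ is constant on the unit sphere.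
\end{proof}

The condition $m\ge2$ is needed here: on $\mathbb R$, the function equal to $x$ for $x>0$ and to $-2x$ for $x<0$ satisfies all the other hypotheses. Replacing $N$ by $N/c$ changes neither $\mathcal L_\infty N=0$ nor \eqref{eq:laplace}, so \emph{we assume $c=1$ from now on}.

\begin{proposition}\label{prop:plane}
$N\ge|\pi|$, with equality exactly on $\exp\mathfrak v_1$. At $\exp x$ with $x\in\mathfrak v_1\setminus\{0\}$ we have $N=|x|$, $\nabla_0N=x/|x|$, $\psi=1$, and $YN=0$ for $Y\in\mathfrak v_j$, $j\ge2$. Moreover $\psi\le1$ on $\mathbb G\setminus\{0\}$, and $\{\psi=1\}=\exp(\mathfrak v_1\setminus\{0\})$.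
\end{proposition}

\begin{proof}
First, $N\ge\nu\circ\pi=|\pi|$. Let $g\ne0$ be a point of equality, $x=\pi(g)$, $s_0=N(g)=|x|>0$. Then $N-|\pi|$ is smooth near $g$ and has a minimum at $g$, so $dN=d|\pi|$ there. By \eqref{eq:pi}, $\nabla_0N(g)=x/|x|$, $\psi(g)=1$, and $YN(g)=0$ for $Y$ in the higher layers. The curve $y=\pi\circ\gamma_g$ has unit speed and $y(s_0)=x$, so for $0<s\le s_0$
\[
|y(s)|\ge|x|-|x-y(s)|\ge s_0-(s_0-s)=s=N(\gamma_g(s))\ge|y(s)| .
\]
Hence $|y(s)|=s$ and $|x|=|y(s)|+|x-y(s)|$. Equality in the Euclidean triangle inequality puts $y(s)$ on the segment from $0$ to $x$, so $y(s)=(s/s_0)x$. The velocity of $\gamma_g$ is horizontal and equals $y'=x/s_0$, so $g=\exp x$ by Lemma~\ref{lem:radial}. Conversely, for $x\ne0$ a minimizer of $N$ over $\pi^{-1}(x)$ is a point of equality, so it is $\exp x$. This proves the first two statements.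

Being homogeneous of degree zero, $\psi$ attains its maximum on the compact set $\{N=1\}$, and the maximum is at least $1$. Every maximum point is a critical point of $\psi$ in $\Omega$, so it lies in $\exp(\mathfrak v_1\setminus\{0\})$ by Lemma~\ref{lem:critical}, where $\psi=1$.
\end{proof}

\section{The linearization of $T$ and the step of the group}\label{sec:T}

At $\exp x$, $x\in\mathfrak v_1\setminus\{0\}$, differentiating $\delta_{e^t}\exp x=\exp(x)\exp((e^t-1)x)$ gives $E=x$, and Proposition~\ref{prop:plane} gives $W=|x|\cdot x/|x|=x$. So $T=0$ on $\exp(\mathfrak v_1\setminus\{0\})$, which is also the level set $\{\psi=1\}$ of a first integral of $T$. We turn this coincidence into a spectral condition.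

Recall that the \emph{linearization} of a vector field $T$ at a zero $q$ is the endomorphism $B$ of the tangent space at $q$ given by the Jacobian matrix of the components of $T$ in any coordinates. If $T=\sum_\mu T^\mu Y_\mu$ in a smooth frame, then $By=\sum_\mu(yT^\mu)Y_\mu(q)$, because the terms in which $Y_\mu$ is differentiated carry the factor $T^\mu(q)=0$. The zeros of our $T$ are not isolated, so $B$ is always singular, and we need a stable-orbit lemma that tolerates eigenvalues on the imaginary axis.

\begin{lemma}\label{lem:stable}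
Let $T$ be a smooth vector field near $0\in\mathbb R^n$ with $T(0)=0$ and linearization $B$. If $B$ has an eigenvalue with negative real part, then $T$ has an integral curve $y:[0,\infty)\to\mathbb R^n$ with $y(0)\ne0$ and $y(t)\to0$ as $t\to\infty$.
\end{lemma}

\begin{proof}
Let $E_-\neq0$ and $E_+$ be the sums of the real generalized eigenspaces for the eigenvalues with real part $<0$ and $\ge0$, with projections $P_-,P_+$. Choose $\tau>0$ such that all eigenvalues on $E_-$ have real part $<-3\tau$. There is $C\ge1$ with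
\[
|e^{tB}P_-|\le Ce^{-3\tau t},\qquad|e^{-tB}P_+|\le Ce^{\tau t}\qquad(t\ge0).
\]
Write $T(y)=By+\mathcal R(y)$. Since $\mathcal R$ and its derivative vanish at $0$, there is $\rho>0$ such that $|\mathcal R(y)-\mathcal R(y')|\le\frac{\tau}{4C}|y-y'|$ for $|y|,|y'|\le\rho$. Let $\mathcal Y$ be the complete metric space of continuous $y:[0,\infty)\to\mathbb R^n$ with $\|y\|=\sup_te^{2\tau t}|y(t)|\le\rho$; the rate $2\tau$ lies strictly between the two rates above. Fix $y_-\in E_-\setminus\{0\}$ with $C|y_-|\le\rho/2$ and set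
\[
(\Psi y)(t)=e^{tB}y_-+\int_0^te^{(t-s)B}P_-\mathcal R(y(s))\,ds-\int_t^\infty e^{(t-s)B}P_+\mathcal R(y(s))\,ds .
\]
Since $\int_0^te^{-3\tau(t-s)}e^{-2\tau s}ds\le e^{-2\tau t}/\tau$ and $\int_t^\infty e^{\tau(s-t)}e^{-2\tau s}ds=e^{-2\tau t}/\tau$, we get $\|\Psi y-\Psi y'\|\le C\cdot\frac\tau{4C}\cdot\frac2\tau\|y-y'\|=\frac12\|y-y'\|$. Also $\|\Psi0\|\le C|y_-|\le\rho/2$, so $\Psi$ is a contraction of $\mathcal Y$ into itself. Differentiating $y=\Psi y$ gives $y'=By+P_-\mathcal R(y)+P_+\mathcal R(y)=T(y)$. Finally $|y(t)|\le\rho e^{-2\tau t}$ and $P_-y(0)=y_-\ne0$.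
\end{proof}

\begin{proposition}\label{prop:imag}
Let $q=\exp a$ with $a\in\mathfrak v_1$, $|a|=1$. Every eigenvalue of the linearization $B$ of $T=E-W$ at $q$ is purely imaginary (possibly $0$).
\end{proposition}

\begin{proof}
Otherwise Lemma~\ref{lem:stable}, applied to $T$ or to $-T$ in a chart around $q$ contained in $\Omega$, gives a point $g\ne q$ whose orbit converges to $q$. By \eqref{eq:VT} and continuity, $\psi(g)=\psi(q)=1$. So $g\in\exp(\mathfrak v_1\setminus\{0\})$ by Proposition~\ref{prop:plane}, and $T(g)=0$. By uniqueness of integral curves the orbit is the constant $g\ne q$, a contradiction.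
\end{proof}

The field $W$ depends on the unknown $N$, but it is horizontal. The components of $B$ in the layers $\mathfrak v_j$, $j\ge2$, therefore come from $E$ alone and depend only on the Lie algebra.

\begin{proposition}\label{prop:bracket}
$[a,\mathfrak v_{j-1}]=\mathfrak v_j$ for all $a\in\mathfrak v_1\setminus\{0\}$ and $2\le j\le\iota$.
\end{proposition}

\begin{proof}
Let $|a|=1$ and $q=\exp a$. Let $(Y_\mu)$ be a basis of $\mathfrak g$ adapted to the layers and write $E=\sum_\mu E^\mu Y_\mu$. For $Y\in\mathfrak v_i$, differentiating \eqref{eq:dil} at $\lambda=1$ gives $YEf=iYf+EYf$, that is, $[Y,E]=iY$. On the other hand $[Y,E]=\sum_\mu(YE^\mu)Y_\mu+\sum_\mu E^\mu[Y,Y_\mu]$, and the last sum equals $[Y,a]$ at $q$ because $E(q)=a$. Hence at $q$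
\[
\sum_\mu(YE^\mu)Y_\mu=iY+[a,Y]\qquad(Y\in\mathfrak v_i).
\]
The frame components of $T$ and $E$ in $\mathfrak v_j$ agree for $j\ge2$, so for $y=\sum_iy_i$ with $y_i\in\mathfrak v_i$,
\[
(By)_j=j\,y_j+[a,y_{j-1}]\qquad(j\ge2).
\]
If $[a,\mathfrak v_{j-1}]\ne\mathfrak v_j$, choose $\ell\in\mathfrak v_j^*\setminus\{0\}$ vanishing on $[a,\mathfrak v_{j-1}]$ and extend it by $0$ to the other layers. Then $\ell\circ B=j\ell$, so $j$ is an eigenvalue of the transpose of $B$ and hence of $B$. This contradicts Proposition~\ref{prop:imag}.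
\end{proof}

In step three or more this bracket condition produces a nowhere vanishing tangent field on $S^{m-1}$ that is \emph{even}, because it is quadratic in $a$. For $m=2$ such a field would be $\phi(a)a^\perp$, with $a^\perp$ the rotation of $a$ by a right angle and $\phi$ continuous and odd, and $\phi$ must vanish somewhere on the circle. In general we use the degree of continuous maps between closed, connected, oriented manifolds of the same dimension: it is a homotopy invariant and multiplicative under composition, the antipodal map of $S^{m-1}$ has degree $(-1)^m$, and for $m$ even $\mathbb{RP}^{m-1}$ is orientable and the covering $S^{m-1}\to\mathbb{RP}^{m-1}$ has degree $\pm2$.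

\begin{proposition}\label{prop:step}
$\iota=2$.
\end{proposition}

\begin{proof}
Suppose $\iota\ge3$. By Proposition~\ref{prop:bracket}, $[a,[a,\mathfrak v_1]]=\mathfrak v_3\ne0$ for all $a\ne0$. Fix $\ell\in\mathfrak v_3^*\setminus\{0\}$ and define $U(a)\in\mathfrak v_1$ by $\langle U(a),b\rangle=\ell([a,[a,b]])$ for $b\in\mathfrak v_1$. Then $U(a)\ne0$ for $a\ne0$, $\langle U(a),a\rangle=0$, and $U(-a)=U(a)$. Let $f=U/|U|:S^{m-1}\to S^{m-1}$. Since $f(a)\perp a$, the maps $a\mapsto\cos t\,a+\sin t\,f(a)$, $0\le t\le\pi/2$, take values in $S^{m-1}$ and join the identity to $f$, so $\deg f=1$. But $f(-a)=f(a)$. If $m$ is odd, this gives $\deg f=-\deg f$, so $\deg f=0$. If $m$ is even, $f$ factors through $\mathbb{RP}^{m-1}$, so $\deg f$ is even. Both contradict $\deg f=1$. As $\mathbb G$ is non-abelian, $\iota=2$.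
\end{proof}

Propositions~\ref{prop:plane}, \ref{prop:bracket} and~\ref{prop:step} prove part (A) of Theorem~\ref{thm:rigid}.

\section{The fourth-order jet along the horizontal plane}\label{sec:jet}

We use the coordinates of Section~\ref{ssec:step2}. The matrix $\Gamma(x)$ is positive definite for $x\ne0$: if $J_\eta x=0$, then $\eta$, regarded as a functional on $\mathfrak v_2$, vanishes on $[x,\mathfrak v_1]=\mathfrak v_2$, so $\eta=0$. Put
\[
P(x)=\Gamma(x)^{-1},\qquad F(x,z)=z^TP(x)z .
\]
Let $\nabla_S$ and $\Delta_S$ denote the gradient and Laplacian in $x$ along the unit sphere $S^{m-1}\subset\mathfrak v_1$, at fixed $z$.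

\begin{proposition}\label{prop:jet}
$N_0=r$, $N_1=0$, $N_2=4F/r$, $N_3=0$, $\psi_2=-2N_2/r$, and on $r=1$
\begin{equation}\label{eq:N4}
N_4=-\tfrac32N_2^2-\tfrac18|\nabla_SN_2|^2 .
\end{equation}
\end{proposition}

\begin{proof}
Proposition~\ref{prop:plane} gives $N_0=r$, $N_1=0$ and $\psi_0=1$. Write $N_2=\frac12z^TH(x)z$ with $H$ symmetric, and $\xi_j=(\nabla_0N)_j=\nabla_xN_j+DN_{j+1}$. Then $\xi_0=\hat x$ and $\xi_1=DN_2=\frac12J_{Hz}x$.

\emph{Order two.} At $r=1$ we have $N/\psi=1+O(|z|)$ and $\langle J_\kappa x,\nabla_0N\rangle=\langle J_\kappa x,\xi_1\rangle+O(|z|^2)=\frac12(\Gamma Hz)_\kappa+O(|z|^2)$, so \eqref{eq:Tcoord} gives $T_z=2z-\frac14\Gamma Hz+O(|z|^2)$. Since $T=0$ on $\{z=0\}$, the linearization at $(a,0)$, $|a|=1$, has the block form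
\[
B=\begin{pmatrix}0&*\\0&2I-\frac14\Gamma H\end{pmatrix}.
\]
The matrix $\Gamma H$ is conjugate to the symmetric matrix $\Gamma^{1/2}H\Gamma^{1/2}$, so $2I-\frac14\Gamma H$ is diagonalizable with real eigenvalues. By Proposition~\ref{prop:imag} they all vanish, so $\Gamma H=8I$ on $r=1$. As $H$ has degree $-3$ and $P$ degree $-2$ in $x$, we get $H=8P/r$ and $N_2=4F/r$ for all $x\neq0$. Thus $\xi_1=\frac4rJ_\eta x$ with $\eta=Pz$. For $f$ of order $j$, Euler's formula in $z$ gives
\begin{equation}\label{eq:euler}
\langle\xi_1,Df\rangle=\frac2r\sum_\kappa(\Gamma\eta)_\kappa\,\partial_\kappa f=\frac2r\sum_\kappa z_\kappa\partial_\kappa f=\frac{2j}rf .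
\end{equation}
Now $\psi_1=2\langle\hat x,\xi_1\rangle=0$, and by \eqref{eq:orders}, \eqref{eq:radial} and \eqref{eq:euler},
\[
\psi_2=2\partial_rN_2+\langle\xi_1,DN_2\rangle=-\tfrac6rN_2+\tfrac4rN_2=-\tfrac2rN_2 .
\]
Consequently $(\nabla_0\psi)_0=0$ and $(\nabla_0\psi)_1=D\psi_2=-\frac2r\xi_1$, since $D$ differentiates only in $z$.

\emph{The recursion.} The part of order $j\ge3$ of $\langle\nabla_0N,\nabla_0\psi\rangle=2\mathcal L_\infty N=0$ is $\sum_{i=0}^{j-1}\langle\xi_i,(\nabla_0\psi)_{j-i}\rangle=0$. The term $i=0$ is $\partial_r\psi_j=-2j\psi_j/r$, and the term $i=1$ is $\langle\xi_1,\nabla_x\psi_{j-1}\rangle+2j\psi_j/r$. So $\psi_j$ cancels; this is the vanishing of the lower block of $B$ seen at order $j$. The term $i=j-1$ is $-\frac2r\langle\nabla_xN_{j-1}+DN_j,\xi_1\rangle$. With \eqref{eq:euler},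
\begin{equation}\label{eq:rec}
\frac{4j}{r^2}N_j=\Big\langle\xi_1,\nabla_x\psi_{j-1}-\frac2r\nabla_xN_{j-1}\Big\rangle+\sum_{i=2}^{j-2}\langle\xi_i,(\nabla_0\psi)_{j-i}\rangle\qquad(j\ge3).
\end{equation}

\emph{Order three.} We claim $\langle\xi_1,\nabla_xN_2\rangle=\langle\xi_1,\nabla_x\psi_2\rangle=0$. Both $N_2$ and $\psi_2$ are products of $F$ with a function of $r$, and $\xi_1$ is a multiple of $w=J_\eta x\perp x$, so it suffices to show $\partial_wF=0$. From $\partial_wP=-P(\partial_w\Gamma)P$ and $\eta^T\Gamma(x)\eta=|J_\eta x|^2$,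
\[
\partial_wF=-\eta^T(\partial_w\Gamma)\eta=-2\langle J_\eta x,J_\eta w\rangle=-2\langle w,J_\eta w\rangle=0
\]
because $J_\eta$ is skew. For $j=3$ the sum in \eqref{eq:rec} is empty, so $N_3=0$. Then $\xi_2=\nabla_xN_2$ and $\psi_3=2\partial_rN_3+2\langle\xi_1,\xi_2\rangle=0$.

\emph{Order four.} As $N_3=\psi_3=0$, \eqref{eq:rec} reduces to $\frac{16}{r^2}N_4=\langle\nabla_xN_2,\nabla_x\psi_2\rangle$. Here $\nabla_x\psi_2=-\frac2r\nabla_xN_2+\frac2{r^2}N_2\hat x$ and $\partial_rN_2=-3N_2/r$. On $r=1$, where $|\nabla_xN_2|^2=9N_2^2+|\nabla_SN_2|^2$, this gives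
\[
16N_4=-2\big(9N_2^2+|\nabla_SN_2|^2\big)-6N_2^2=-24N_2^2-2|\nabla_SN_2|^2 .\qedhere
\]
\end{proof}

\section{An equation on the sphere and the proof of (B)}\label{sec:sphere}

Assume now \eqref{eq:laplace} near $\exp(\mathfrak v_1\setminus\{0\})$, so that it holds order by order. This hypothesis is used only here, and only at order two. At a point $x\in S^{m-1}$ let $e$ run through an orthonormal basis of $T_xS^{m-1}$ and let a subscript $e$ denote the derivative in the direction $e$. Then $\Delta_Sf(x)=\sum_e\frac{d^2}{dt^2}\big|_{t=0}f(\cos t\,x+\sin t\,e)$ and $\int_{S^{m-1}}\Delta_Sf=0$. Put $\Lambda=\log\det P$, so that $\Lambda_e=\operatorname{tr}(\Gamma P_e)$.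

\begin{lemma}\label{lem:sphere}
On $S^{m-1}$,
\begin{equation}\label{eq:sphere}
2\Delta_SP=\sum_e\Lambda_eP_e+2\sum_eP_e\Gamma P_e .
\end{equation}
\end{lemma}

\begin{proof}
In \eqref{eq:lap2} the three terms lower the order by $0$, $1$ and $2$. Since $N_1=N_3=0$,
\[
(\mathcal LN)_0=\Delta_xr+\mathcal AN_2=\frac{m-1}r+\frac14\operatorname{tr}\Big(\Gamma\,\frac{8P}r\Big)=\frac{m-1+2k}r=\frac{Q-1}r,\qquad(\mathcal LN)_2=\Delta_xN_2+\mathcal AN_4 .
\]
The part of order two of \eqref{eq:laplace} is $N_0(\mathcal LN)_2+N_2(\mathcal LN)_0=(Q-1)\psi_2$. On $r=1$, where $N_2=4F$ and $\psi_2=-8F$, it reads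
\begin{equation}\label{eq:order2}
\Delta_xN_2+\mathcal AN_4=-12(Q-1)F,\qquad\text{with }N_4=-24F^2-2\sum_eF_e^2
\end{equation}
by \eqref{eq:N4}. A function of degree $d$ in $x$ satisfies $\Delta_xf=\Delta_Sf+d(d+m-2)f$ on $r=1$; with $d=-3$,
\[
\Delta_xN_2=4\Delta_SF+(60-12m)F .
\]
For a quadratic form $\mathsf q=z^TCz$ with $C$ symmetric, $\partial_\kappa\partial_\lambda\mathsf q^2=4\mathsf q\,C_{\kappa\lambda}+8(Cz)_\kappa(Cz)_\lambda$, so
\[
\mathcal A\mathsf q^2=\operatorname{tr}(\Gamma C)\,\mathsf q+2z^TC\Gamma Cz .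
\]
With $C=P$ this gives $\mathcal AF^2=(k+2)F$, and with $C=P_e$ it gives $\mathcal AF_e^2=\Lambda_eF_e+2z^TP_e\Gamma P_ez$. Inserting everything into \eqref{eq:order2},
\[
4\Delta_SF+\big[60-12m-24(k+2)\big]F-2\sum_e\Lambda_eF_e-4\sum_ez^TP_e\Gamma P_ez=-12(m+2k-1)F .
\]
The coefficient of $F$ is $12-12m-24k$ on both sides, so these terms cancel. What remains, divided by $2$, is an identity of quadratic forms in $z$, hence the identity \eqref{eq:sphere} of symmetric matrices.
\end{proof}

For $k=1$, \eqref{eq:sphere} is $2\Delta_SP=3|\nabla_SP|^2/P$, and integration over the sphere shows at once that $P$ is constant. For $k\ge2$ the term $\sum_e\Lambda_eP_e$ need not have a sign. We remove it first, using that a trace of \eqref{eq:sphere} is a closed equation for $\Lambda$.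

\begin{proof}[Proof of Theorem~\ref{thm:rigid}(B)]
Along a great circle, $\Lambda'=\operatorname{tr}(\Gamma P')$ and $\Gamma'=-\Gamma P'\Gamma$, so $\Lambda''=\operatorname{tr}(\Gamma P'')-\operatorname{tr}(\Gamma P'\Gamma P')$. Summing over $e$ gives $\Delta_S\Lambda=\operatorname{tr}(\Gamma\Delta_SP)-\sum_e\operatorname{tr}(\Gamma P_e\Gamma P_e)$. Multiplying \eqref{eq:sphere} by $\Gamma$ and taking the trace therefore yields
\[
2\Delta_S\Lambda=\sum_e\Lambda_e^2=|\nabla_S\Lambda|^2 .
\]
Integration over $S^{m-1}$ gives $\nabla_S\Lambda=0$. Now \eqref{eq:sphere} reads $\Delta_SP=\sum_eP_e\Gamma P_e$, and for $z\in\mathbb R^k$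
\[
0=\int_{S^{m-1}}\Delta_S(z^TPz)=\int_{S^{m-1}}\sum_e(P_ez)^T\Gamma(P_ez).
\]
As $\Gamma$ is positive definite, $P_ez=0$ for all $e$ and $z$. The sphere $S^{m-1}$ is connected because $m\ge2$, so $P$ equals a constant positive definite matrix $P_0$ on it, and
\[
|J_\eta x|^2=|x|^2\,\eta^TP_0^{-1}\eta\qquad(x\in\mathfrak v_1,\ \eta\in\mathbb R^k).
\]

Give $\mathfrak v_2$ the inner product with matrix $P_0$ in the basis $Z_1,\dots,Z_k$, keep the given one on $\mathfrak v_1$, and declare $\mathfrak v_1\perp\mathfrak v_2$. For $Z=\sum_\kappa z_\kappa Z_\kappa$,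
\[
\langle Z,[X,Y]\rangle=\sum_{\kappa,\lambda}z_\kappa(P_0)_{\kappa\lambda}\langle J_\lambda X,Y\rangle=\langle J_{P_0z}X,Y\rangle,
\]
so $J_Z=J_{P_0z}$ and $|J_ZX|^2=|X|^2\,z^TP_0P_0^{-1}P_0z=|X|^2|Z|^2$. This is \eqref{eq:isotropy}, so $\mathbb G$ is of H-type.
\end{proof}

This completes the proof of Theorem~\ref{thm:rigid}, and with it of Theorems~\ref{thm:main}, \ref{thm:p} and~\ref{thm:Htype}.

\begin{thebibliography}{1}
\bibitem{Tyson} Jeremy T. Tyson, \emph{Polar Coordinates in Carnot groups II}, arXiv:2208.04913 (2022).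
\end{thebibliography}
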